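\title{Reduced shadows resolve into linearly many knots}

\begin{abstract}
A shadow is a knot diagram whose over/under information has been erased. We show that every reduced shadow with $n\ge1$ crossings resolves into at least $\lceil (n+1)/2\rceil$ knot types up to mirror image, and that this bound is attained for every odd $n\ge3$. The main tool is a formula that expresses the second Conway coefficient of a resolution through the size of an edge cut in the interlacement graph of the shadow. This formula and an averaging argument alone give $n/3+1$ knot types; the sharp bound also uses Rasmussen's invariant.
\end{abstract}

\section{The problem and the results}\label{sec:intro}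

A \emph{shadow} is an orthogonal projection of a knot onto a plane that is \emph{regular}: it has no triple points and no points of self-tangency. We regard a shadow $S$ as the image of an immersion $\gamma$ of a circle $C$ in the plane whose only multiple points are transverse double points, the \emph{crossings} of $S$. Choosing at each crossing which strand passes over gives a knot diagram, a \emph{resolution} of $S$, and $S$ \emph{resolves into} a knot $K$ if some resolution is a diagram of $K$. Knot types are taken up to isotopy, ignoring orientation; \emph{up to mirror image} means that $K$ and its mirror image $\overline K$ are also identified.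

A shadow with $n$ crossings has $2^n$ resolutions. How many different knots must occur among them? With no restriction on the shadow the answer is one: if $S$ is a round circle with $n$ small disjoint curls, every resolution is undone by $n$ Reidemeister moves of type~I. The crossings of the curls are of the following kind. A crossing $x$ is \emph{nugatory} if $S\setminus\{x\}$ is disconnected, and $S$ is \emph{reduced} if it has no nugatory crossing.

For reduced shadows one might hope for exponentially many knots, but a second example rules this out. Let $n\ge3$ be odd, let $T_{2,k}$ denote the closure of the $2$-braid $\sigma_1^k$ for odd $k$, and let $\Sigma_n$ be the shadow of the closure of $\sigma_1^n$: two strands twisted $n$ times around each other and closed up. This shadow is reduced (Example~\ref{ex:braid}). Its resolutions are the closures of the words $\sigma_1^{\pm1}\cdots\sigma_1^{\pm1}$ of length $n$. Adjacent letters with opposite exponents cancel by a Reidemeister move of type~II, so the resolutions are the knots $T_{2,k}$ with $k$ odd and $|k|\le n$, and every such $k$ occurs. Now $T_{2,1}$ and $T_{2,-1}$ are both the unknot, and $T_{2,-k}=\overline{T_{2,k}}$. Therefore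
\begin{equation}\label{eq:upper}
\Sigma_n \text{ resolves into at most } n \text{ types, and at most } \tfrac{n+1}2 \text{ types up to mirror image.}
\end{equation}
So linear growth is the most one can ask for, and the question is whether growth like a power of $n$ is forced. The following conjecture comes from the paper of Medina and Salazar~\cite{MS}.

\begin{quote}
\emph{There are positive constants $c$ and $\alpha$ such that every reduced shadow with $n\ge1$ crossings resolves into at least $cn^\alpha$ distinct knot types.}
\end{quote}

Identifying mirror images changes the number of types by a factor of at most $2$, so the conjecture does not depend on that convention. We prove it with $\alpha=1$. The difficulty is that one has to tell knots apart above a shadow about which almost nothing is known. It is overcome by an invariant whose variation over the resolutions depends only on the order in which the crossings are met: the coefficient $a_2$ of $z^2$ in the Conway polynomial.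

\begin{theorem}\label{thm:third}
Every reduced shadow with $n\ge1$ crossings has resolutions with at least $\frac n3+1$ distinct values of $a_2$. Hence it resolves into at least $\frac n3+1$ knot types, even up to mirror image.
\end{theorem}

Thus the conjecture holds with $c=\frac13$ and $\alpha=1$. To state the formula behind this theorem we need two notions. Let $V$ be the set of crossings of $S$.

\emph{Signs.} Orient $S$. A crossing of a resolution is \emph{positive} if the directions of the overstrand and the understrand, in this order, form a positively oriented basis of the plane, and \emph{negative} otherwise. Reversing the orientation of $S$ negates both directions and keeps the sign; switching the crossing exchanges them and reverses the sign. Hence resolutions of $S$ correspond bijectively to sign vectors $\varepsilon\in\{\pm1\}^V$. We write $K(S,\varepsilon)$ for the knot given by $\varepsilon$ and $a_2(\varepsilon)$ for its coefficient $a_2$.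

\emph{Interlacement.} Each crossing $x$ has two preimages on $C$, its \emph{endpoints}; joining them by a chord for each $x$ gives the chord diagram of $S$. Reading the names of the crossings once around $C$ gives the cyclic \emph{Gauss word}. Two crossings $x\ne y$ are \emph{interlaced}, written $x\sim y$, if their endpoints alternate around $C$. The \emph{interlacement graph} $G(S)$ has vertex set $V$ and an edge $xy$ whenever $x\sim y$; see Figure~\ref{fig:trefoil}. For a graph on $V$ and $T\subseteq V$, let $\operatorname{cut}(T)$ be the number of edges with exactly one end in $T$. The numbers $\operatorname{cut}(T)$, with $T$ ranging over all subsets of $V$, are the \emph{edge-cut sizes} of the graph.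

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[thick,domain=0:360,samples=120,smooth] plot ({sin(\x)+2*sin(2*\x)},{cos(\x)-2*cos(2*\x)});
\fill (1.299,-0.75) circle (3.5pt) (0,1.5) circle (3.5pt) (-1.299,-0.75) circle (3.5pt);
\node at (1.9,-1.15) {$1$};
\node at (0,2.2) {$2$};
\node at (-1.9,-1.15) {$3$};
\begin{scope}[shift={(8,-0.3)}]
\draw[thick] (0,0) circle (2.2);
\draw (15:2.2)--(225:2.2) (105:2.2)--(255:2.2) (135:2.2)--(345:2.2);
\node at (15:2.7) {$1$}; \node at (105:2.7) {$2$}; \node at (135:2.7) {$3$};
\node at (225:2.7) {$1$}; \node at (255:2.7) {$2$}; \node at (345:2.7) {$3$};
\end{scope}
\begin{scope}[shift={(15,-0.5)}]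
\draw[thick] (-30:1.6)--(90:1.6)--(210:1.6)--cycle;
\fill (-30:1.6) circle (3.5pt) (90:1.6) circle (3.5pt) (210:1.6) circle (3.5pt);
\node at (-30:2.2) {$1$}; \node at (90:2.2) {$2$}; \node at (210:2.2) {$3$};
\end{scope}
\end{tikzpicture}
\caption{The trefoil shadow $\Sigma_3$, its chord diagram with Gauss word $123123$, and its interlacement graph, a triangle.}\label{fig:trefoil}
\end{figure}

\begin{theorem}\label{thm:formula}
For every shadow $S$, with interlacement graph $G=G(S)$, there is a constant $C_S$ such that for all $\varepsilon\in\{\pm1\}^V$
\[
a_2(\varepsilon)=C_S+\frac14\sum_{xy\in E(G)}\varepsilon_x\varepsilon_y .
\]
Hence the number of values of $a_2$ over all resolutions of $S$ equals the number of distinct edge-cut sizes of $G$.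
\end{theorem}

The constant $\frac13$ can be improved to the value suggested by~\eqref{eq:upper}.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $S$ be a reduced shadow with $n\ge1$ crossings, and let $r$ be the number of components of $G(S)$. Then $S$ resolves into at least $\lceil\frac{n+1}2\rceil$ knot types up to mirror image, and into at least $\frac{n+r}2+1$ knot types if mirror images are distinguished.
\item[(b)] For every odd $n\ge3$ there is a reduced shadow with $n$ crossings that resolves into exactly $\frac{n+1}2$ types up to mirror image and exactly $n$ types if mirror images are distinguished.
\item[(c)] The exponent $\alpha=1$ is the largest possible under either convention. Up to mirror image, $c=\frac12$ is the best constant for $\alpha=1$.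
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:formula} is proved in Section~\ref{sec:conway}. It turns the counting of values of $a_2$ into a problem on graphs, which Section~\ref{sec:chains} solves well enough to give Theorem~\ref{thm:third}. That section also shows what $a_2$ misses when $G(S)$ has many components. Such shadows are connected sums (Section~\ref{sec:sums}), and Rasmussen's invariant, which is additive under connected sum, supplies the missing types (Section~\ref{sec:s}). Sharpness is treated in Section~\ref{sec:sharpness}.

\section{What the interlacement graph sees}\label{sec:graph}

The endpoints of a crossing $x$ cut $C$ into two closed arcs, whose images $A_x$ and $A'_x$ are the two loops of $S$ based at $x$. A crossing $y\ne x$ is interlaced with $x$ exactly when it has one endpoint on each arc, that is, when $y\in A_x\cap A'_x$. This translates the hypothesis of the conjecture into a property of the graph.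

\begin{lemma}\label{lem:nugatory}
A crossing $x$ of $S$ is nugatory if and only if $x$ is an isolated vertex of $G(S)$.
\end{lemma}

\begin{proof}
We have $S\setminus\{x\}=(A_x\setminus\{x\})\cup(A'_x\setminus\{x\})$. Each of the two sets is the image of an open arc, so it is nonempty and connected, and each is closed in $S\setminus\{x\}$ because $A_x$ and $A'_x$ are compact. If the two sets are disjoint they disconnect $S\setminus\{x\}$; if they meet, their union is connected. They meet exactly at the crossings interlaced with $x$.
\end{proof}

\begin{example}\label{ex:braid}
Travel along $\Sigma_n$, with $n\ge3$ odd. One passes the crossings $1,2,\dots,n$ in order, returns on the other strand because $n$ is odd, and passes them again in the same order. The Gauss word is $1\,2\cdots n\,1\,2\cdots n$, so $G(\Sigma_n)$ is the complete graph $K_n$, and $\Sigma_n$ is reduced. The two strands run in the same direction, so all letters $\sigma_1$ give crossings of one sign; we take $\sigma_1$ to be the positive crossing. Then $K(\Sigma_n,\varepsilon)=T_{2,k}$ with $k=\sum_x\varepsilon_x$.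
\end{example}

\begin{example}\label{ex:sum}
Tie $r$ small trefoil shadows one after the other along a round circle, and call the result $\Sigma_3^{\#r}$. It has $n=3r$ crossings and Gauss word $123123\;456456\cdots$, so its interlacement graph is a disjoint union of $r$ triangles, and it is reduced.
\end{example}

These two families are the extremes of the argument: one dense component, and as many components as possible.

\section{The second Conway coefficient as a cut function}\label{sec:conway}

\subsection*{Background}
We recall three standard facts about diagrams of oriented links.

\emph{Descending diagrams.} Choose a base point on a shadow, away from the crossings, and travel once around from it. The \emph{descending} resolution is the one in which each crossing is first passed on the overstrand. It is a diagram of the unknot. For a link one orders the components, makes each of them descending, and places earlier components above later ones; the result is an unlink. Hence every link diagram becomes a diagram of an unlink after switching some crossings.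

\emph{Linking number.} For a diagram of an oriented link $L$ with two components, $\operatorname{lk}(L)$ is half the sum of the signs of the crossings between different components. It is an isotopy invariant.

\emph{Conway polynomial.} There is a unique isotopy invariant $\nabla_L(z)=\sum_k a_k(L)z^k\in\mathbb Z[z]$ of oriented links with $\nabla=1$ on the unknot and
\begin{equation}\label{eq:skein}
\nabla_{L_+}-\nabla_{L_-}=z\nabla_{L_0}
\end{equation}
whenever $L_+$ and $L_-$ have diagrams that differ only at one crossing, positive in $L_+$ and negative in $L_-$, and $L_0$ is obtained by the \emph{oriented smoothing} of that crossing: the crossing is removed, and each incoming end is joined to the outgoing end of the other strand. Reversing the orientation of all components preserves the two defining conditions, so it preserves $\nabla$. In particular $a_2$ is an invariant of unoriented knots.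

The lowest coefficients are found from~\eqref{eq:skein}. Applied to a curl on an unlink, it shows that $\nabla=0$ for every unlink with at least two components. Setting $z=0$ shows that $a_0$ is unchanged by switching crossings, so $a_0=1$ for knots and $a_0=0$ for links with more components. For a link $L$ with two components,
\begin{equation}\label{eq:a1}
a_1(L)=\operatorname{lk}(L).
\end{equation}
Indeed, \eqref{eq:skein} gives $a_1(L_+)-a_1(L_-)=a_0(L_0)$. At a crossing between the two components $L_0$ is a knot, and both sides of~\eqref{eq:a1} drop by $1$ from $L_+$ to $L_-$. At a crossing of a component with itself $L_0$ has three components, and neither side changes. Both sides vanish on the unlink.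

\subsection*{Switching one crossing}
For a knot, \eqref{eq:skein} expresses the change of $a_2$ under a switch through $a_1$ of the smoothed link, and~\eqref{eq:a1} computes the latter by a count of signs. The crossings that enter the count are the neighbors in $G(S)$.

\begin{lemma}\label{lem:switch}
Let $x$ be a crossing of $S$, and let $\varepsilon^+,\varepsilon^-\in\{\pm1\}^V$ have signs $+1$ and $-1$ at $x$ and the same sign $\varepsilon_y$ at each $y\ne x$. Then
\[
a_2(\varepsilon^+)-a_2(\varepsilon^-)=\frac12\sum_{y\sim x}\varepsilon_y .
\]
Moreover every vertex of $G(S)$ has even degree.
\end{lemma}

\begin{proof}
The oriented smoothing at $x$ turns the loops $A_x$ and $A'_x$ into the two components of a link $L_0$, and it changes neither the orientation nor the over/under information at the other crossings. The crossings between the two components are the $y\sim x$. By~\eqref{eq:skein} and~\eqref{eq:a1}, $a_2(\varepsilon^+)-a_2(\varepsilon^-)=a_1(L_0)=\operatorname{lk}(L_0)=\frac12\sum_{y\sim x}\varepsilon_y$. The left side is an integer, and when all $\varepsilon_y$ are $+1$ the right side is $\frac12\deg x$.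
\end{proof}

By Lemmas~\ref{lem:nugatory} and~\ref{lem:switch}, every vertex of the graph of a reduced shadow has degree at least $2$. So each component has at least three vertices, and no reduced shadow has one or two crossings.

\begin{example}\label{ex:trefoil}
Take $\Sigma_3$, start from the signs $(+,+,+)$, and switch the crossings $1,2,3$ in turn. When $1$ is switched its neighbors $2,3$ are both positive, so $a_2$ drops by $\frac12(1+1)=1$. When $2$ is switched its neighbors have signs $-,+$, and $a_2$ does not change. When $3$ is switched both neighbors are negative, and $a_2$ rises by $1$. The resolution $(-,+,+)$ is $T_{2,1}$, the unknot, with $a_2=0$. So along the four resolutions $a_2$ takes the values $1,0,0,1$. The sum $\varepsilon_1\varepsilon_2+\varepsilon_1\varepsilon_3+\varepsilon_2\varepsilon_3$ takes the values $3,-1,-1,3$, in agreement with Theorem~\ref{thm:formula} for $C_S=\frac14$. The example also shows which switches are useful for producing new values of $a_2$: those at a crossing whose neighbors are still mostly positive.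
\end{example}

Lemma~\ref{lem:switch} gives all the discrete partial derivatives of $a_2$ on the cube $\{\pm1\}^V$, and Theorem~\ref{thm:formula} is obtained by integrating them.

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Let $f(\varepsilon)=\frac14\sum_{xy\in E(G)}\varepsilon_x\varepsilon_y$. The terms that involve $x$ add up to $\frac14\varepsilon_x\sum_{y\sim x}\varepsilon_y$, so in the notation of Lemma~\ref{lem:switch} we have $f(\varepsilon^+)-f(\varepsilon^-)=\frac12\sum_{y\sim x}\varepsilon_y$. Thus $a_2-f$ is unchanged when one sign is switched. Any two sign vectors are joined by such switches, so $a_2-f$ is a constant $C_S$.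

For $T\subseteq V$ let $\varepsilon^T$ be negative on $T$ and positive elsewhere. An edge contributes $-1$ to the sum if it has exactly one end in $T$ and $+1$ otherwise, so $f(\varepsilon^T)=\frac14\bigl(|E(G)|-2\operatorname{cut}(T)\bigr)$. Since $\operatorname{cut}(\emptyset)=0$, this says
\begin{equation}\label{eq:cut}
a_2(\varepsilon^T)=a_2(\varepsilon^\emptyset)-\tfrac12\operatorname{cut}(T).
\end{equation}
Hence two resolutions have the same $a_2$ exactly when their sets of negative crossings have the same cut size.
\end{proof}

Switching all crossings of a diagram reflects the knot in the plane of projection, so $K(S,-\varepsilon)=\overline{K(S,\varepsilon)}$. The formula of Theorem~\ref{thm:formula} is unchanged under $\varepsilon\mapsto-\varepsilon$, so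
\begin{equation}\label{eq:mirror}
a_2(\overline K)=a_2(K)\quad\text{for every knot }K .
\end{equation}
Knots with different values of $a_2$ are therefore distinct even up to mirror image.

\section{Many cut sizes from a linear order}\label{sec:chains}

By~\eqref{eq:cut} we need many cut sizes in a graph without isolated vertices. The plan is to grow a set $T$ one vertex at a time so that the cut increases at every step. Adding a vertex $v$ to $T$ removes from the cut the edges from $v$ into $T$ and adds the other edges at $v$; so the step is good when fewer than half of the neighbors of $v$ lie in $T$. A linear order lets us guarantee this in advance for many vertices at once.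

Let $H$ be a finite simple graph with a linear order on its vertices. For a vertex $v$ let $d^-(v)$ and $d^+(v)$ be the numbers of neighbors of $v$ that are earlier and later than $v$. Call $v$ \emph{forward} if $d^-(v)<d^+(v)$, \emph{backward} if $d^-(v)>d^+(v)$, and a \emph{tie} if $d^-(v)=d^+(v)$. In Example~\ref{ex:trefoil} the vertices $1,2,3$ are forward, a tie, and backward.

\begin{lemma}\label{lem:chain}
Let $x_1<x_2<\dots<x_k$ be the forward vertices of $H$, and let $T_j=\{x_1,\dots,x_j\}$. Then
\[
0=\operatorname{cut}(T_0)<\operatorname{cut}(T_1)<\dots<\operatorname{cut}(T_k).
\]
\end{lemma}

\begin{proof}
Let $v=x_j$ have $t$ neighbors in $T_{j-1}$. All vertices of $T_{j-1}$ are earlier than $v$, so $t\le d^-(v)$. Therefore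
\[
\operatorname{cut}(T_j)-\operatorname{cut}(T_{j-1})=(\deg v-t)-t\ \ge\ d^-(v)+d^+(v)-2d^-(v)=d^+(v)-d^-(v)>0 .\qedhere
\]
\end{proof}

Skipping the vertices that are not forward costs nothing at later steps, since it can only lower $t$. In terms of knots, Lemma~\ref{lem:chain} and~\eqref{eq:cut} say that if we start from the all-positive resolution and switch the forward crossings in increasing order, then $a_2$ strictly decreases at each step. It remains to find an order with many forward vertices, and a random order already does well.

\begin{proof}[Proof of Theorem~\ref{thm:third}]
Let $G=G(S)$. Each vertex $v$ has even degree $2\ell_v$ by Lemma~\ref{lem:switch}, and $\ell_v\ge1$ by Lemma~\ref{lem:nugatory}; this is the only use of the hypothesis that $S$ is reduced. Choose a linear order on $V$ uniformly at random. The position of $v$ among the $2\ell_v+1$ vertices consisting of $v$ and its neighbors is uniform, so $d^-(v)$ is uniform on $\{0,1,\dots,2\ell_v\}$. Since $d^-(v)+d^+(v)=2\ell_v$, the vertex $v$ is forward exactly when $d^-(v)\le\ell_v-1$. The expected number of forward vertices is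
\[
\sum_{v\in V}\frac{\ell_v}{2\ell_v+1}\ \ge\ \frac n3,
\]
because $3\ell\ge2\ell+1$ for $\ell\ge1$. So some order has $k\ge n/3$ forward vertices. By Lemma~\ref{lem:chain} and~\eqref{eq:cut}, the $k+1$ resolutions $\varepsilon^{T_0},\dots,\varepsilon^{T_k}$ have distinct values of $a_2$, and by~\eqref{eq:mirror} they are distinct knots up to mirror image.
\end{proof}

In a random order a vertex is forward and backward with equal probability, so the gap between $\frac13$ and $\frac12$ is due to ties. In a connected graph all ties but one can be avoided.

\begin{lemma}\label{lem:order}
A connected graph $H$ on $m\ge1$ vertices has a linear order with at least $\frac{m-1}2$ forward vertices.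
\end{lemma}

\begin{proof}
It suffices to find an order with at most one tie. Then at least $\frac{m-1}2$ vertices are forward or at least $\frac{m-1}2$ are backward, and reversing the order exchanges the two kinds.

We build the order from the outside in, so that the type of a vertex is decided at the moment it is placed. Take a rooted spanning tree of $H$ and list the vertices as $v_1,\dots,v_m$ by decreasing distance from the root. Then $v_m$ is the root, and for $i<m$ the parent of $v_i$ is among $v_{i+1},\dots,v_m$. Take $m$ positions in a row and put $v_1,v_2,\dots$ successively into the leftmost or the rightmost free position, by a rule to be chosen. When $v_i$ is about to be placed, let $a$ and $b$ be the numbers of its neighbors already placed on the left and on the right, and let $u$ be the number of its neighbors among $v_{i+1},\dots,v_m$. The unplaced vertices will fill the free positions in the middle. So if $v_i$ goes left then $d^-(v_i)=a$ and $d^+(v_i)=b+u$, and if it goes right then $d^-(v_i)=a+u$ and $d^+(v_i)=b$. If both choices made $v_i$ a tie, then $a=b+u$ and $a+u=b$, so $u=0$. For $i<m$ the parent gives $u\ge1$, so we can choose a side on which $v_i$ is not a tie. Only $v_m$ can be a tie.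
\end{proof}

The lemma cannot be improved: in $K_m$ with $m$ odd, the vertex in position $i$ has $d^-=i-1$ and $d^+=m-i$, so every order has $\frac{m-1}2$ forward vertices and one tie. Connectedness is needed, since each component may force a tie of its own. For a graph on $n$ vertices with $r$ components the lemma gives $\frac{n-r}2$ forward vertices, and the next example shows that for $a_2$ the loss of $\frac r2$ is real.

\begin{example}\label{ex:limit}
A triangle has the cut sizes $0$ and $2$, so a disjoint union of $r$ triangles has the cut sizes $0,2,\dots,2r$. By Theorem~\ref{thm:formula}, $a_2$ takes exactly $r+1=\frac n3+1$ values on the resolutions of $\Sigma_3^{\#r}$. So the count of values of $a_2$ in Theorem~\ref{thm:third} cannot be raised, and a proof of Theorem~\ref{thm:sharp} needs a second invariant.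
\end{example}

By~\eqref{eq:cut}, $a_2$ does not notice when all signs on one component of $G(S)$ are reversed. The next section explains what this operation does to the knot: it replaces a connected summand by its mirror image.

\section{Components and connected sums}\label{sec:sums}

It is convenient to draw diagrams on the oriented sphere $S^2=\mathbb R^2\cup\{\infty\}$. A diagram on $S^2$ determines a knot type, signs of crossings are defined as in the plane, and removing a point off the diagram brings it back to the plane. We use the following description of the connected sum of oriented knots. Suppose that a simple closed curve $c\subset S^2$ meets an oriented knot diagram $D$ transversally in exactly two points, neither of them a crossing. Cut $D$ at these points and close each of the two parts by an arc parallel to an arc of $c$, obtaining oriented diagrams $D'$ and $D''$. Then $D$ represents the connected sum $D'\#D''$. The connected sum of oriented knots is commutative and associative.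

\begin{lemma}\label{lem:decomp}
Let $S$ be an oriented shadow with at least one crossing, and let $V_1,\dots,V_r$ be the vertex sets of the components of $G=G(S)$. There are oriented shadows $S_1,\dots,S_r$ such that $S_i$ has crossing set $V_i$, $G(S_i)=G[V_i]$, and for all $\varepsilon\in\{\pm1\}^V$
\[
K(S,\varepsilon)=K(S_1,\varepsilon|_{V_1})\#\cdots\#K(S_r,\varepsilon|_{V_r}).
\]
\end{lemma}

To cut off a component $V_i$ we want its endpoints to be consecutive on $C$. This fails for some components: if small trefoil shadows are tied into two consecutive edges of $\Sigma_3$, the Gauss word is $1\;456456\;2\;789789\;3123$, and the letters $1,2,3$ are interrupted twice. The proof shows that components are nested without crossing, picks an innermost one, and then finds the curve $c$.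

\begin{proof}
We use induction on $r$. For $r=1$ take $S_1=S$. Let $r\ge2$. An \emph{endpoint of $V_i$} is an endpoint of a crossing in $V_i$, and a \emph{gap of $V_i$} is an open arc of $C$ between cyclically consecutive endpoints of $V_i$.

\emph{Step 1: for $i\ne j$, all endpoints of $V_j$ lie in one gap of $V_i$.} Let $y\in V_j$. Its endpoints cut $C$ into two arcs. No $x\in V_i$ is interlaced with $y$, so each $x\in V_i$ has both endpoints on one of the two arcs. Crossings with endpoints on disjoint arcs are not interlaced, and $G[V_i]$ is connected, so all $x\in V_i$ use the same arc. The other arc joins the endpoints of $y$ and contains no endpoint of $V_i$, so both endpoints of $y$ lie in one gap of $V_i$. If $y,y'\in V_j$ are interlaced, their gaps cannot be disjoint, so they are equal. Since $G[V_j]$ is connected, all $y\in V_j$ have the same gap.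

\emph{Step 2: for some $i$, an arc of $C$ contains all endpoints of $V_i$ and no other endpoint.} Consider all pairs $(i,J)$ in which $J$ is the closed arc complementary to a gap of $V_i$; such a $J$ contains all endpoints of $V_i$. Choose a pair for which the number of endpoints of all crossings in $J$ is least. Suppose that $J$ contains an endpoint of $V_j$ with $j\ne i$. It lies in a gap $g$ of $V_i$ with $g\subset J$, and by Step 1 all endpoints of $V_j$ lie in $g$. Let $J^*$ be the smallest closed subarc of $g$ that contains them. The complement of $J^*$ is an open arc that is bounded by endpoints of $V_j$ and contains none, so it is a gap of $V_j$, and $(j,J^*)$ is one of the pairs considered. But $J^*\subset J$ and $J^*$ misses the endpoints of $V_i$, which contradicts the choice of $J$.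

\emph{Step 3: the separating curve.} Let $(i,J)$ be as in Step 2. Enlarge $J$ slightly to a closed arc $J'$ with no further endpoints, and let $A=\gamma(J')\subset S^2$. No crossing has one endpoint in $J'$ and one outside, so $\gamma(C\setminus J')$ is disjoint from $A$. The set $A$ is a connected graph whose vertices are the crossings in $V_i$ and the two ends of $\gamma(J')$. Let $N$ be the union of small discs about these vertices and thin bands along the edges. The part of $\gamma(C\setminus J')$ outside the two open discs about the ends is compact and disjoint from $A$. So if the discs and bands are small enough, $N\cap S$ consists of $A$ and two short arcs that continue it at its ends, and $S$ meets $\partial N$ transversally in two points $p$ and $q$.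

It remains to see that $p$ and $q$ lie on the same boundary circle of $N$. Each boundary circle of $N$ divides $S^2$ into two discs, and the connected surface $N$ lies in one of them; so the components of $S^2\setminus N$ are open discs, each bounded by one circle of $\partial N$. The set $S\setminus N$ is the image of an open subarc of $C\setminus J'$, so it is connected and lies in one such disc $U$. The points $p$ and $q$ are limits of points of $S\setminus N$, so they lie on the circle $c$ that bounds $U$. Thus $c$ meets $S$ exactly in $p$ and $q$, with the crossings in $V_i$ on one side and all other crossings on the other.

\emph{Step 4: induction.} Cut $S$ along $c$ and close up the two parts, obtaining oriented shadows $S_i$ and $S''$ with crossing sets $V_i$ and $V\setminus V_i$. The Gauss word of $S$ is $w'w''$, where $w'$ and $w''$ are the Gauss words of $S_i$ and $S''$. Deleting letters from a cyclic word does not change whether two remaining crossings alternate, so $G(S_i)=G[V_i]$ and $G(S'')=G[V\setminus V_i]$. The signs of crossings are local and are not affected by the cutting, so $K(S,\varepsilon)=K(S_i,\varepsilon|_{V_i})\#K(S'',\varepsilon|_{V\setminus V_i})$. The graph $G(S'')$ has the $r-1$ components $V_j$, $j\ne i$, and the induction hypothesis applies to $S''$.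
\end{proof}

Mirroring a summand can produce a new knot only if the summand is knotted. For all-positive resolutions this follows from~\eqref{eq:cut}, by comparison with an unknotted resolution.

\begin{lemma}\label{lem:positive}
Let $S$ be a shadow with $n\ge2$ crossings and $G(S)$ connected. Then the all-positive resolution of $S$ has $a_2>0$, so it is a nontrivial knot.
\end{lemma}

\begin{proof}
Take a descending resolution and move the base point forward along $C$ past one endpoint, belonging to a crossing $x$. That passage through $x$ was the first and is now the last, while the order of the two passages through any other crossing is unchanged. So the new descending resolution differs from the old one exactly at $x$. The two constant sign vectors differ in $n\ge2$ places, so at least one of these two descending resolutions is not constant: it is $\varepsilon^T$ with $\emptyset\ne T\ne V$. It is an unknot, so $a_2(\varepsilon^T)=0$. Since $G(S)$ is connected, $\operatorname{cut}(T)>0$, and~\eqref{eq:cut} gives $a_2(\varepsilon^\emptyset)=\frac12\operatorname{cut}(T)>0$.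
\end{proof}

Both hypotheses are needed: a circle with one curl has a connected graph on one vertex, a circle with two curls has a disconnected graph, and both resolve only into the unknot.

\section{Rasmussen's invariant and the lower bounds}\label{sec:s}

We now need an invariant that is additive under connected sum, changes sign under mirror image, and is nonzero on nontrivial knots with a \emph{positive diagram}, that is, a diagram all of whose crossings are positive. Recall that the Seifert genus $g(K)$ is the least genus of a compact connected oriented surface with boundary $K$, and that $g(K)=0$ only for the unknot.

\begin{theorem}[Rasmussen~\cite{Ras}]\label{thm:ras}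
There is a knot invariant $s(K)\in2\mathbb Z$, independent of the orientation of $K$, that is a homomorphism from the concordance group; in particular
\[
s(K\#K')=s(K)+s(K'),\qquad s(\overline K)=-s(K).
\]
If $K$ has a positive diagram, then $s(K)=2g(K)$.
\end{theorem}

We use only the two displayed identities and their companion: $s(K)>0$ for a nontrivial knot $K$ with a positive diagram. Note that $|s|$ is an invariant up to mirror image.

The smallest case in which $s$ is needed is $\Sigma_3^{\#2}$, where Theorem~\ref{thm:sharp} promises four types up to mirror image and $a_2$ takes only three values (Example~\ref{ex:limit}). Let $t=s(T_{2,3})>0$. The resolutions $T_{2,3}\#T_{2,3}$ and $\overline{T_{2,3}}\#T_{2,3}$ both have cut size $0$, hence the same $a_2$, but $s$ equals $2t$ on the first and $0$ on the second. This is the fourth type. The general proof combines in the same way a family detected by $a_2$ with a family on which $a_2$ is constant and $s$ varies.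

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Orient $S$, take $V_1,\dots,V_r$ and $S_1,\dots,S_r$ as in Lemma~\ref{lem:decomp}, and let $n_i=|V_i|$. Let $P=K(S,\varepsilon^\emptyset)$ be the all-positive resolution.

\emph{Types with $a_2<a_2(P)$.} Order each $V_i$ by Lemma~\ref{lem:order} applied to $G[V_i]$, and concatenate these orders. There are no edges between different $V_i$, so $d^-$ and $d^+$ are the same in $G$ as in the components, and the number $k$ of forward vertices of $G$ satisfies $k\ge\sum_i\frac{n_i-1}2=\frac{n-r}2$. By Lemma~\ref{lem:chain} and~\eqref{eq:cut}, the resolutions $\varepsilon^{T_1},\dots,\varepsilon^{T_k}$ have pairwise distinct values of $a_2$, all smaller than $a_2(P)$. By~\eqref{eq:mirror} they give $k$ types under either convention.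

\emph{Types with $a_2=a_2(P)$.} For $0\le j\le r$ let $D_j=K(S,\varepsilon^{U_j})$ with $U_j=V_1\cup\dots\cup V_j$. No edge leaves a union of components, so $\operatorname{cut}(U_j)=0$ and $a_2(D_j)=a_2(P)$. Let $P_i$ be the all-positive resolution of $S_i$. The all-negative resolution of $S_i$ is $\overline{P_i}$, so Lemma~\ref{lem:decomp} and Theorem~\ref{thm:ras} give
\[
D_j=\overline{P_1}\#\cdots\#\overline{P_j}\#P_{j+1}\#\cdots\#P_r,
\qquad
s(D_j)=2\sum_{i>j}g(P_i)-2\sum_{i\le j}g(P_i).
\]
Since $S$ is reduced, $G$ has no isolated vertex by Lemma~\ref{lem:nugatory}, so $n_i\ge2$; this is where the hypothesis is used. Lemma~\ref{lem:positive} shows that $P_i$ is nontrivial, so $g(P_i)>0$. Hence $s(D_{j-1})-s(D_j)=4g(P_j)>0$, and $D_0,\dots,D_r$ are $r+1$ distinct types. At most two distinct integers share an absolute value, so the numbers $|s(D_j)|$ take at least $\frac{r+1}2$ values, and the $D_j$ give at least $\frac{r+1}2$ types up to mirror image.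

\emph{Total.} Knots from different families have different $a_2$, so they are distinct up to mirror image. Up to mirror image there are at least $\frac{n-r}2+\frac{r+1}2=\frac{n+1}2$ types, hence at least $\lceil\frac{n+1}2\rceil$. With mirror images distinguished there are at least $\frac{n-r}2+(r+1)=\frac{n+r}2+1$ types.
\end{proof}

\section{Sharpness}\label{sec:sharpness}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b) and (c)]
Let $n\ge3$ be odd. The shadow $\Sigma_n$ is reduced by Example~\ref{ex:braid}, and we show that the upper bounds~\eqref{eq:upper} are attained. If $k=\sum_x\varepsilon_x$, then $k^2=n+2\sum_{x<y}\varepsilon_x\varepsilon_y$. Since $G(\Sigma_n)=K_n$, Theorem~\ref{thm:formula} gives $a_2(T_{2,k})=C_{\Sigma_n}+\frac{k^2-n}8$ for odd $k$ with $|k|\le n$. The knot $T_{2,1}$ is trivial, so $C_{\Sigma_n}=\frac{n-1}8$ and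
\[
a_2(T_{2,k})=\frac{k^2-1}8 .
\]
Thus $T_{2,1},T_{2,3},\dots,T_{2,n}$ are $\frac{n+1}2$ distinct types up to mirror image. For odd $k\ge3$ the knot $T_{2,k}$ is nontrivial and has a positive diagram, so $s(T_{2,k})>0>s(T_{2,-k})$ and $T_{2,k}\ne T_{2,-k}$. With mirror images distinguished this gives $1+2\cdot\frac{n-1}2=n$ types, which proves (b).

A bound $cn^\alpha$ valid for all reduced shadows, under either convention, satisfies $cn^\alpha\le n$ for all odd $n\ge3$, which forces $\alpha\le1$; and $\alpha=1$ is attained by (a). Up to mirror image, a bound $cn$ satisfies $c\le\frac{n+1}{2n}$ for all odd $n\ge3$, so $c\le\frac12$; and $c=\frac12$ holds by (a). This proves (c).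
\end{proof}

\begin{remark}
For even $n$ the bound up to mirror image in Theorem~\ref{thm:sharp}(a) reads $\frac n2+1$. It is attained for $n=4$ by the shadow of the standard diagram of $4_1$: by the knot table, a diagram with four crossings represents the unknot, $3_1$ or $4_1$ up to mirror image, so there are at most three types. It is attained for $n=6$ by $\Sigma_3^{\#2}$, the shadow of $3_1\#3_1$. Its resolutions are $T_{2,k}\#T_{2,l}$ with $k,l\in\{\pm1,\pm3\}$, and the pairs $(k,l)$ and $(-k,-l)$ give mirror images. Up to mirror image we obtain the unknot if $|k|=|l|=1$, the trefoil $3_1$ if exactly one of $|k|,|l|$ is $3$, the knot $3_1\#3_1$ if $k=l=\pm3$, and $3_1\#\overline{3_1}$ if $k=-l=\pm3$. So there are at most four types, and exactly four by the theorem. We make no claim about sharpness for larger even $n$, nor about the best constant when mirror images are distinguished.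
\end{remark}

\begin{thebibliography}{9}

\bibitem{MS}
Carolina Medina and Gelasio Salazar,
\emph{The knots that lie above all shadows},
arXiv:1903.01971 (2019).

\bibitem{Ras}
J.~Rasmussen,
\emph{Khovanov homology and the slice genus},
Invent. Math. \textbf{182} (2010).

\end{thebibliography}
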